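\title{Crystallized $\{2k,3\}$-polyforms are punctured extremal polyforms}

\begin{abstract}
How few tiles of the hyperbolic tessellation by regular $2k$-gons, three at each vertex, can enclose $h$ holes? We show that for every $k\ge 4$ and $h\ge 1$ the minimum equals $\frac12\bigl(P_{\min}(h)+(2k-2)h\bigr)+1$, where $P_{\min}(h)$ is the least perimeter of a polyform with $h$ tiles in the tessellation by regular $2k$-gons, $k$ at each vertex. This proves a conjecture of Eldridge, Prabha, Roger, Roger, Rold\'an and Toal\'a-Enr\'iquez. We also show that, up to symmetry, the minimizers are exactly the polyforms obtained by puncturing polyforms of least perimeter. The proof consists of two applications of Euler's formula and an induction that passes from a set of tiles to the tiles that do not touch the outside.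
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Polyforms, holes and perimeter}

Let $p,q$ be integers with $(p-2)(q-2)>4$. The \emph{$\{p,q\}$-tessellation} is the tiling of the hyperbolic plane by regular $p$-gons, the \emph{tiles}, $q$ of which meet at each vertex. Tiles are closed convex polygons, and two tiles are \emph{adjacent} when they share an edge. A \emph{$\{p,q\}$-polyform} is a finite nonempty collection $A$ of tiles whose union has connected interior; $|A|$ is the number of its tiles. A boundary point of a tile of $A$ is interior to the union only if it lies on an open edge shared by two tiles of $A$ or is a vertex all $q$ of whose tiles belong to $A$, and the $q$ tiles around a vertex form a cycle of adjacent tiles. So a polyform is the same thing as a finite nonempty set of tiles that is connected under adjacency; two of its tiles may touch at a vertex only, as long as other tiles connect them.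

Two extremal problems concern us. A \emph{hole} of a polyform is a bounded connected component of its complement. For $h\ge1$ let
\[
g_{p,q}(h)=\min\{|A| : A \text{ is a } \{p,q\}\text{-polyform with } h \text{ holes}\},
\]
and call a polyform with $h$ holes and $g_{p,q}(h)$ tiles \emph{crystallized}. The \emph{perimeter} of a polyform is the number of edges that belong to exactly one of its tiles. A polyform with $h$ tiles is \emph{extremal} if its perimeter is the least among all $\{p,q\}$-polyforms with $h$ tiles; this least value is $P_{\min}^{p,q}(h)$. An extremal polyform is as compact as possible, while a crystallized one consists of thin walls. We show that, for one family of tessellations, the two problems are the same problem.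

\subsection{Puncturing}\label{sec:puncture}

Fix an integer $k\ge4$ for the whole paper, so that $\{2k,k\}$ and $\{2k,3\}$ are hyperbolic. Let $K$ be the $\{2k,k\}$-tessellation. We call its vertices \emph{corners} and write $V(A)$ for the set of corners of the tiles of a $\{2k,k\}$-polyform $A$. Join the center of each tile of $K$ to the $2k$ corners of the tile. Each of the resulting triangles has the angle $2\pi/2k$ at the center and half of $2\pi/k$ at each corner, so it is equilateral with angles $\pi/k$, and we obtain the $\{3,2k\}$-tessellation $T$. Its vertex set $V$ consists of the corners and the centers. The word \emph{triangle} always means a tile of $T$, and for $S\subseteq V$ we write $T[S]$ for the subgraph of the $1$-skeleton of $T$ induced on $S$. We use the following properties of $T$.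
\begin{itemize}
\item[(T1)] The $1$-skeleton is connected and infinite, and a bounded region contains finitely many vertices. The edges are geodesic segments, so a vertex $v$ has $2k$ distinct neighbors. In cyclic order they form the \emph{link} $\mathrm{lk}(v)$; consecutive vertices of the link are adjacent, and the $2k$ consecutive pairs correspond to the $2k$ triangles at $v$. An edge $vv'$ lies in two triangles, whose third vertices, the vertices \emph{opposite} to $vv'$, are the two vertices next to $v'$ in $\mathrm{lk}(v)$.
\item[(T2)] Every triangle has exactly one center and two corners. The link of a center consists of the corners of its tile, and an edge of $T$ between two corners is an edge of $K$.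
\item[(T3)] The symmetry group of $T$ is transitive on $V$. Indeed, $T$ is determined by any one of its triangles, since the neighbor across a side is the mirror image; so an isometry that carries one triangle onto another preserves $T$, and it can be chosen to match prescribed vertices.
\end{itemize}

The \emph{dual} of a $\{p,q\}$-tessellation has the centers of the tiles as vertices, two of them joined when the tiles are adjacent; it is a $\{q,p\}$-tessellation with one tile around each original vertex, and it has the same symmetries. The dual of $T$ is the $\{2k,3\}$-tessellation. We identify its tiles with the elements of $V$; adjacent tiles are adjacent vertices. A $\{2k,3\}$-polyform is then a finite nonempty $S\subset V$ with $T[S]$ connected. Its complement in the plane is made of the open tiles outside $S$ and of the open edges and vertices that lie on no tile of $S$. The three tiles at a vertex are pairwise adjacent, so the components of the complement correspond to the components of the graph $T[V\setminus S]$, and the holes correspond to the finite ones. This description makes sense without connectivity: for \emph{any} finite $S\subset V$, the \emph{holes} of $S$ are the finite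 components of $T[V\setminus S]$, and $h(S)$ is their number; $h(\emptyset)=0$.

The \emph{punctured polyform} $\tilde A$ of a $\{2k,k\}$-polyform $A$ is the set of tiles of the $\{2k,3\}$-tessellation dual to the corners of $A$; in our identification it is the set $V(A)$. The graph $T[V(A)]$ contains the boundaries of all tiles of $A$, so it is connected, and by (T2) the center of each tile of $A$ is a one-element hole. Thus
\begin{equation}\label{eq:punct}
T[V(A)] \text{ is connected and } h(V(A))\ge |A|.
\end{equation}
Figure~\ref{fig:four} shows an example.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]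
\foreach \a in {0,90,180,270}{
\begin{scope}[rotate=\a]
\foreach \x/\y in {0/0,3/0,3/1,3/2,3/3,2/3,1/3,0/3} \draw[gray!70] (1.5,1.5)--(\x,\y);
\draw[thick] (0,0) rectangle (3,3);
\foreach \x/\y in {0/0,3/0,3/1,3/2,3/3,2/3,1/3,0/3} \fill (\x,\y) circle (0.12);
\filldraw[fill=white] (1.5,1.5) circle (0.15);
\end{scope}}
\node at (0.75,0.27) {$v$};
\end{tikzpicture}
\caption{A combinatorial picture, for $k=4$, of the polyform $A$ formed by the four octagons of the $\{8,4\}$-tessellation around a corner $v$ (each octagon is drawn as a square with subdivided sides). Gray edges join tile centers to corners. The $25$ black vertices are the tiles of the punctured $\{8,3\}$-polyform $\tilde A$; each of the four white centers is a hole of $\tilde A$.}\label{fig:four}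
\end{figure}

\subsection{The natural guess and the theorems}

To make a single vertex $z$ a hole we need the $2k$ vertices of its link. A second one-element hole $z'$ cannot be adjacent to $z$, but it can be opposite to $z$ across an edge, and then the two links share the endpoints of that edge. The centers of $K$ repeat this pattern across every edge of $K$, so it is natural to choose the holes among the centers, that is, to puncture a polyform $A$ with $h$ tiles, and to choose $A$ with few corners. Euler's formula (Lemma~\ref{lem:euler-poly} below) bounds the number of corners of $A$ by $1+\frac12\bigl((2k-2)h+P\bigr)$, where $P$ is the perimeter, so one should take $A$ extremal. Put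
\[
N(h)=\frac{P_{\min}^{2k,k}(h)+(2k-2)h}{2}+1,\qquad b(h)=2+(2k-2)h\qquad(h\ge1).
\]
The number $b(h)=2k+(2k-2)(h-1)$ is a benchmark: it is the count obtained when each new tile is glued along one edge and brings $2k-2$ new corners. One tile has perimeter $2k$, and two adjacent tiles, being convex, share exactly one edge and have perimeter $4k-2$; so $N(1)=2k=b(1)$ and $N(2)=4k-2=b(2)$.

The inequality $g_{2k,3}(h)\le N(h)$ is known. Eldridge, Prabha, Roger, Roger, Rold\'an and Toal\'a-Enr\'iquez \cite{EPRRRT} conjectured that for all $k>3$ and $h\ge1$ the punctured polyform of an extremal $\{2k,k\}$-polyform with $h$ tiles is crystallized, that is, $g_{2k,3}(h)=N(h)$. The difficulty is that a competitor owes nothing to $K$: its holes may be large or may fail to be centers, and its walls may be thick in places if this makes the whole more compact. We prove the conjecture together with a converse.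

\begin{theorem}\label{thm:A}
Let $k\ge4$. For every finite nonempty $S\subset V$ and every integer $i$ with $1\le i\le h(S)$ we have $|S|\ge N(i)$. Moreover, $N$ is strictly increasing, and if $A$ is an extremal $\{2k,k\}$-polyform with $h$ tiles, then $\tilde A$ has exactly $h$ holes and $N(h)$ tiles. Hence $g_{2k,3}(h)=N(h)$ for all $h\ge 1$, and $\tilde A$ is crystallized.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $k\ge4$. If $S\subset V$ is finite, $h=h(S)\ge1$ and $|S|=N(h)$, then, up to a symmetry of $T$, the set $S$ is the set of corners of an extremal $\{2k,k\}$-polyform with $h$ tiles. So the crystallized $\{2k,3\}$-polyforms are exactly, up to symmetry, the punctured polyforms of extremal $\{2k,k\}$-polyforms, and disconnected sets never attain the bound.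
\end{theorem}

The proof is self-contained; the known upper bound comes out at the end of the proof of Theorem~\ref{thm:A}. No formula for $P_{\min}^{2k,k}$ is needed. The one tool is \emph{Euler's formula}: a finite plane graph with $n\geq 1$ vertices, $e$ edges, $c$ components and $f$ faces (components of the complement) satisfies $n-e+f=1+c$, and exactly one face is unbounded. It applies in the hyperbolic plane, which is homeomorphic to the Euclidean plane with bounded sets corresponding to bounded sets.

\section{The idea: what a saving costs}\label{sec:idea}

Since $N(h)$ is defined by a minimum over polyforms, proving $|S|\ge N(h)$ means building, from an arbitrary set $S$ with $h$ holes, a $\{2k,k\}$-polyform with $h$ tiles that is at least as efficient. This section shows how on sets of the simplest shape; it is not used in the proofs.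

\emph{Savings in $K$.} Take the $k$ tiles around a corner $v$. Two distinct tiles meet in an edge, in a corner, or not at all, so these tiles have $1+k+k(2k-3)=b(k)-1$ corners; for $k=4$ this is the $25=26-1$ of Figure~\ref{fig:four}. The surrounded corner $v$ saves one unit against the benchmark, at the price of $k$ tiles. To surround all corners of a connected set of $s$ corners we need at most $k+(k-2)(s-1)=2+(k-2)s$ tiles, because each further corner shares two tiles with a neighbor. If the set closes up around a tile, the price drops: the $2k$ corners of one tile meet at most $1+2k+2k(k-3)=2+(k-2)\cdot 2k-1$ tiles. In general, $s$ corners that enclose $\eta$ tiles save $s$ units and cost at most $2+(k-2)s-\eta$ tiles, and $s$ corners suffice to enclose $\eta$ tiles when $s\ge N(\eta)$. This is Lemma~\ref{lem:build}.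

\emph{Savings in $S$.} Now let $S\subset V$ have $n$ elements and $h$ holes, and suppose that $G=T[S]$ is connected, all holes are single vertices, no triangle has its three vertices in $S$, and the unbounded face of $G$ is bounded by a simple cycle with vertex set $B$. Let $J=S\setminus B$ be the set of \emph{inner} vertices and $j=|J|$. The bounded faces of $G$ are the $2k$-gons around the $h$ holes, so $G$ has $e=\frac12(2kh+|B|)$ edges, and Euler's formula $n=1+e-h$ gives $2n=b(h)+n-j$. Thus
\[
n=b(h)-j :
\]
each inner vertex saves one unit. Its price is visible in the link. The link of an inner vertex has no two consecutive vertices in $S$ and no two consecutive holes, so it alternates, and the vertex has degree $k$ in $G$ and is adjacent to $k$ holes. For $j=1$ this already finishes the argument: $h\ge k$, so we can place $k$ tiles around a corner, add $h-k$ more, and obtain $N(h)\le b(h)-1=n$.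

For larger $j$, let $e_J$ and $e_B\ge|B|$ be the numbers of edges inside $J$ and inside $B$. Summing degrees over $J$ gives $e=kj-e_J+e_B$, so $h=1+e-n\ge 1+(k-1)j-e_J$. Euler's formula for $T[J]$ gives $e_J\le j-1+h(J)$, and therefore
\[
h\ \ge\ 2+(k-2)j-h(J).
\]
The set $J$ is smaller than $S$, so by induction $j\ge N(h(J))$ if $h(J)\geq 1$. Then $j$ corners of $K$ suffice to enclose $h(J)$ tiles, the $h$ available tiles suffice to surround these $j$ corners, and $N(h)\le b(h)-j=n$.

\emph{Defects.} For general $S$ both counts acquire an error term, the \emph{defect} $u\geq 0$, which counts triangles with three vertices in $S$ or two vertices in a hole. The saving is at most $j-u$, and the lower bound for $h$ weakens by $u$. We then surround only $j-u$ corners enclosing $h(J)-u$ tiles, which is possible because $N$ is strictly increasing. The demand for tiles falls by $(k-2)u-u=(k-3)u$, and this covers the $u$ missing holes because $k\ge4$. Finally, $J$ need not be connected, and this is why Theorem~\ref{thm:A} is stated for arbitrary finite sets.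

\section{Interior vertices of polyforms}\label{sec:poly}

A vertex of a polyform $X$ is \emph{interior} if all tiles around it belong to $X$. We need the next lemma for two tessellations, $\{2k,k\}$ and its dual $\{k,2k\}$.

\begin{lemma}\label{lem:euler-poly}
Let $X$ be a $\{p,q\}$-polyform with $x$ tiles, perimeter $P$, $v$ vertices and at least $s$ interior vertices. Then
\[
P\le (p-2)x+2-2s,\qquad v\le 1+\frac{(p-2)x+P}{2}\le 2+(p-2)x-s .
\]
\end{lemma}

\begin{proof}
Let $E'$ be the number of edges that lie in two tiles of $X$; counting the sides of tiles gives $px=2E'+P$. Consider the subgraph of the dual tessellation whose vertices are the centers of the tiles of $X$ and whose edges cross the shared edges. It is a connected plane graph with $x$ vertices and $E'$ edges, so it has $E'-x+1$ bounded faces. If $y$ is an interior vertex of $X$, all sides of the dual $q$-gon around $y$ belong to this graph, so the open $q$-gon is a bounded face; different $y$ give different faces. Hence $E'\ge x-1+s$, and $P=px-2E'\le(p-2)x+2-2s$.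

The graph formed by all vertices and edges of the tiles of $X$ is connected and has $E=E'+P=\frac12(px+P)$ edges. The $x$ open tiles and the unbounded face are among its faces, so $v\le 2+E-(x+1)=1+\frac12\bigl((p-2)x+P\bigr)$. The last inequality follows by inserting the bound for $P$.
\end{proof}

For $p=2k$ the perimeter $P=2kx-2E'$ is even, so $N$ takes integer values. The lemma has two immediate consequences for $K$.

\begin{lemma}\label{lem:N}
Let $h\ge1$.
\begin{itemize}
\item[(a)] If some $\{2k,k\}$-polyform with $h$ tiles has at least $s$ interior corners, then $N(h)\le b(h)-s$. In particular $N(h)\le b(h)$.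
\item[(b)] If $A$ is an extremal $\{2k,k\}$-polyform with $h$ tiles, then $|V(A)|\le N(h)$.
\end{itemize}
\end{lemma}

\begin{proof}
In (a), if $P$ is the perimeter of the polyform, then $N(h)\le 1+\frac12\bigl((2k-2)h+P\bigr)\le b(h)-s$ by Lemma~\ref{lem:euler-poly}. Part (b) is the bound for $v$ with $P=P_{\min}^{2k,k}(h)$.
\end{proof}

We now build polyforms with many interior corners out of few tiles. To count the tiles that meet a set of corners, we view the corners as tiles of the dual tessellation; the tiles that meet them become vertices, and Lemma~\ref{lem:euler-poly} applies.

\begin{lemma}\label{lem:build}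
Let $s\ge1$, $\eta\ge0$, $h\ge1$ be integers with $\eta=0$ or $N(\eta)\le s$. If $h\ge 2+(k-2)s-\eta$, then $N(h)\le b(h)-s$.
\end{lemma}

\begin{proof}
We first choose a set $Y$ of exactly $s$ corners that is connected in the $1$-skeleton of $K$ and contains all corners of at least $\eta$ tiles. If $\eta=0$, any connected set of $s$ corners will do. If $\eta\ge1$, let $A$ be extremal with $\eta$ tiles; $V(A)$ is connected, $|V(A)|\le N(\eta)\le s$ by Lemma~\ref{lem:N}(b), and we add adjacent corners one at a time until there are $s$.

The tiles of the dual $\{k,2k\}$-tessellation around the corners in $Y$ form a polyform $X$ with $s$ tiles. The vertices of $X$ are the centers of the tiles of $K$ that meet $Y$, and such a vertex is interior in $X$ when all corners of the tile lie in $Y$; so $X$ has at least $\eta$ interior vertices. By Lemma~\ref{lem:euler-poly} with $(p,q)=(k,2k)$, at most $2+(k-2)s-\eta\le h$ tiles of $K$ meet $Y$.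

These tiles form a polyform, since the tiles around one corner form a cycle of adjacent tiles and the two ends of an edge lie on a common tile. All $s$ corners in $Y$ are interior in it. Adding adjacent tiles one at a time, we reach a polyform with exactly $h$ tiles and at least $s$ interior corners, and Lemma~\ref{lem:N}(a) applies.
\end{proof}

\section{Holes of finite vertex sets}\label{sec:sets}

In this section $S\subset V$ is finite and nonempty, $G=T[S]$, and $n,e,c$ are the numbers of vertices, edges and components of $G$. An \emph{$S$-triangle} is a triangle with all three vertices in $S$, and $t$ is the number of $S$-triangles.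

\subsection{Euler's formula for holes}

\begin{lemma}\label{lem:holes}
Exactly one component $C_\infty$ of $T[V\setminus S]$ is infinite. The plane graph $G$ has exactly $t+h(S)+1$ faces, and
\begin{equation}\label{eq:euler}
h(S)=c+e-t-n .
\end{equation}
In particular, $h(S)$ is the sum of $h(S_i)$ over the vertex sets $S_i$ of the components of $G$.
\end{lemma}

\begin{proof}
The plane is the disjoint union of the open cells of $T$: vertices, open edges and open triangles. Since $G$ is an induced subgraph, its complement is the union of the open $S$-triangles and of the cells that have a vertex outside $S$. The vertices outside $S$ of one cell are pairwise adjacent, so they lie in a single component $C$ of $T[V\setminus S]$. The cells of the second kind are therefore partitioned into the sets $F_C$, where $F_C$ is the union of the open stars of the vertices of $C$ (the open star of $v$ is the union of the cells having $v$ as a vertex). Open stars are open and connected, and those of adjacent vertices overlap, so $F_C$ is open and connected. Hence the faces of $G$ are the open $S$-triangles and the sets $F_C$. By (T1), $F_C$ is bounded if and only if $C$ is finite; as $G$ has exactly one unbounded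 face, exactly one $C$ is infinite. Euler's formula $n-e+(t+h(S)+1)=1+c$ is \eqref{eq:euler}. Every edge of $G$ and every $S$-triangle belongs to one component, so $c,e,t,n$ are additive, and so is $h$.
\end{proof}

\subsection{Links and the deletion of a vertex}

For $v\in S$, classify the $2k$ consecutive pairs of $\mathrm{lk}(v)$: let $\tau(v)$ be the number of pairs with both members in $S$ (these are the $S$-triangles at $v$), $\varepsilon(v)$ the number with both members outside $S$, and $2r(v)$ the number of mixed pairs, which is even because the link is cyclic. See Figure~\ref{fig:link}. Each vertex of the link lies in two pairs, so the degree $d(v)$ of $v$ in $G$ satisfies $2d(v)=2\tau(v)+2r(v)$. With $\tau(v)+\varepsilon(v)+2r(v)=2k$ this gives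
\begin{equation}\label{eq:deg}
d(v)=k+\tfrac12\bigl(\tau(v)-\varepsilon(v)\bigr).
\end{equation}
If $r(v)\ge1$, the vertices of $\mathrm{lk}(v)\setminus S$ form exactly $r(v)$ maximal arcs, the \emph{runs} at $v$. A run is a path, so it lies in one component $C$ of $T[V\setminus S]$; we call it a $C$-run. The vertices of the link just before and just after a run are its \emph{flanks}. They lie in $S$, and they coincide only if the link consists of the run and one more vertex, in which case $r(v)=1$. If $r(v)=0$, the link is contained in $S$ or disjoint from $S$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]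
\fill[gray!35] (0,0)--(0:1)--(45:1)--cycle;
\foreach \i in {0,...,7} \draw (0,0)--({45*\i}:1)--({45*\i+45}:1);
\foreach \i in {0,1,3,6} \fill ({45*\i}:1) circle (0.07);
\foreach \i in {2,4,5,7} \filldraw[fill=white] ({45*\i}:1) circle (0.07);
\fill (0,0) circle (0.07);
\node at (67.5:0.33) {$v$};
\end{tikzpicture}
\caption{The link of a vertex $v\in S$ for $k=4$; vertices of $S$ are black, the others white. There is one black--black consecutive pair (the shaded $S$-triangle), one white--white pair and six mixed pairs, so $\tau(v)=1$, $\varepsilon(v)=1$, $r(v)=3$. The white vertices form three runs, of lengths $1,2,1$.}\label{fig:link}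
\end{figure}

The number $r(v)$ limits the damage done by deleting $v$. Call $S$ \emph{reduced} if every $v\in S$ has $r(v)\ge2$ or $\mathrm{lk}(v)\subseteq S$.

\begin{lemma}\label{lem:delete}
Let $v\in S$.
\begin{itemize}
\item[(a)] If $r(v)\le2$, then $h(S\setminus v)\ge h(S)-1$.
\item[(b)] If $r(v)\le 1$ and $\mathrm{lk}(v)\not\subseteq S$, then $h(S\setminus v)=h(S)$. So if $S$ is not reduced, some vertex can be deleted without changing the number of holes.
\end{itemize}
\end{lemma}

\begin{proof}
Let $v$ be adjacent to exactly $m$ components of $T[V\setminus S]$. If $m=0$, then $\{v\}$ is a new hole and $h(S\setminus v)=h(S)+1$. If $m\ge1$, these components merge with $v$ into one, which is finite if all of them are finite and infinite if one of them is $C_\infty$; in both cases $h(S\setminus v)=h(S)-(m-1)$. If $r(v)\ge1$, then $1\le m\le r(v)$. If $r(v)=0$, then $m=0$ when the link lies in $S$, and $m=1$ when it is disjoint from $S$, because the link is a cycle. So $m\le2$ in (a) and $m=1$ in (b).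
\end{proof}

Let $\Lambda$ be the number of triangles with exactly two vertices in $S$. Each edge of $G$ lies in two triangles; an $S$-triangle contains three edges of $G$, and a triangle counted by $\Lambda$ contains one. A triangle counted by $\Lambda$ also gives a mixed pair at each of its two vertices in $S$, and every mixed pair arises so. Hence $2e=3t+\Lambda$ and $\sum_{v\in S}r(v)=\Lambda$. Inserting the first identity in \eqref{eq:euler}, we record
\begin{equation}\label{eq:Lambda}
2n=2c-2h(S)+t+\Lambda,\qquad \sum_{v\in S}r(v)=\Lambda .
\end{equation}
The size of $S$ is thus governed by $\Lambda$, and we sort the triangles counted by $\Lambda$ according to their vertex outside $S$. For a component $C$ of $T[V\setminus S]$ let $\ell(C)$ and $a(C)$ be the numbers of triangles with exactly one and exactly two vertices in $C$. The remaining vertices of such a triangle are adjacent to $C$ and not in $C$, so they lie in $S$. Therefore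
\begin{equation}\label{eq:ell}
\Lambda=\ell(C_\infty)+\sum_{C \text{ hole}}\ell(C).
\end{equation}

\subsection{Tame sets}

A one-element hole has $\ell(C)=2k$, and we want to show that no hole does better. The count below works when the hole does not itself surround part of $S$. Call $S$ \emph{tame} if $T[V\setminus C]$ is connected for every hole $C$ of $S$.

\begin{lemma}\label{lem:ell}
If $S$ is tame and $C$ is a hole of $S$, then $\ell(C)=2k+a(C)+(2k-6)(|C|-1)$.
\end{lemma}

\begin{proof}
Let $m=|C|$, and let $e_C$ and $f_C$ be the numbers of edges and of triangles with all vertices in $C$. Since $T[V\setminus C]$ is connected and infinite, $h(C)=0$, and \eqref{eq:euler} for the connected set $C$ gives $e_C-f_C=m-1$. Counting the two triangles at each edge inside $C$ gives $2e_C=3f_C+a(C)$, and counting the $2k$ triangles at each vertex of $C$ gives $2km=3f_C+2a(C)+\ell(C)$. Thus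
\[
\ell(C)-a(C)=2km-3f_C-3a(C)=2km-6(e_C-f_C)=2km-6(m-1),
\]
which equals $2k+(2k-6)(m-1)$.
\end{proof}

Without tameness, $e_C-f_C=m-1+h(C)$ and the formula acquires the term $-6h(C)$, which has the wrong sign for us. But a part of $S$ inside a hole is a union of components of $G$, and components can be moved apart at no cost.

\begin{lemma}\label{lem:tame}
If $T[S]$ is connected, then $S$ is tame. For every finite nonempty $S$ there is a tame set $S'$ with $|S'|=|S|$, $h(S')=h(S)$ and the same number of components, and $S'=S$ if $T[S]$ is connected.
\end{lemma}

\begin{proof}
Let $T[S]$ be connected and $C$ a hole. Every component of $T[V\setminus S]$ has a neighbor outside itself, because $T$ is connected, and this neighbor lies in $S$. So $V\setminus C$ consists of $S$ and of connected sets attached to $S$, and $T[V\setminus C]$ is connected.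

In general, let $S_1,\dots,S_c$ be the vertex sets of the components of $T[S]$, and let $\hat S_i$ be the union of $S_i$ and the holes of $S_i$, a finite set. Choose symmetries $\gamma_1=\mathrm{id},\gamma_2,\dots,\gamma_c$ of $T$ such that the sets $\gamma_i\hat S_i$ are pairwise at graph distance at least $2$: given $\gamma_1,\dots,\gamma_{i-1}$, use (T3) to move a vertex of $\hat S_i$ to a vertex whose distance from the sets already placed exceeds the diameter of $\hat S_i$ by at least $2$. Let $S'=\bigcup_i\gamma_iS_i$. Its components are the $\gamma_iS_i$, so $h(S')=\sum_ih(S_i)=h(S)$ by Lemma~\ref{lem:holes}. A hole of $\gamma_iS_i$ is disjoint from $S'$, and all its neighbors outside itself lie in $\gamma_iS_i$; so it is a hole of $S'$. Holes of different $\gamma_iS_i$ are disjoint, so we have found $\sum_ih(S_i)=h(S')$ holes of $S'$, that is, all of them. Each has connected complement by the first part, applied to $\gamma_iS_i$.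
\end{proof}

To compare $N(i)$ with $N(i-1)$ we must be able to give up one vertex at the cost of at most one hole. An average of $r(v)$ shows that this is possible.

\begin{lemma}\label{lem:cheap}
If $S$ is tame and $h=h(S)\ge1$, then $n\ge 1+(k-1)h$, and there is $x\in S$ with $h(S\setminus x)\ge h-1$.
\end{lemma}

\begin{proof}
By \eqref{eq:ell} and Lemma~\ref{lem:ell}, $\Lambda\ge2kh$, so \eqref{eq:Lambda} gives $2n\ge 2-2h+2kh$. Suppose that $r(v)\ge3$ for all $v\in S$. Then \eqref{eq:Lambda} gives $3n\le\Lambda=2n-2c+2h-t\le 2n+2h-2$, so $n\le 2h-2<1+(k-1)h\le n$, which is absurd. Hence some $x$ has $r(x)\le2$, and Lemma~\ref{lem:delete}(a) applies.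
\end{proof}

\section{Inner vertices: what they save and what they cost}\label{sec:counts}

Throughout this section $S$ is tame and reduced, and $h=h(S)\ge1$. Let $B\subseteq S$ be the set of \emph{outer} vertices, those adjacent to $C_\infty$, and let $J=S\setminus B$ be the set of \emph{inner} vertices, $j=|J|$. Since $T$ is connected, $B\ne\emptyset$, so $j<n$. For $v\in B$ the link is not contained in $S$, so $r(v)\ge2$; let $\rho(v)\ge1$ be the number of $C_\infty$-runs at $v$. Let $e_B$ be the number of edges of $T[B]$. The following lemma replaces the assumption of Section~\ref{sec:idea} that the outer boundary is a simple cycle; it is here that reducedness enters the two counts.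

\begin{lemma}\label{lem:outer}
For $v\in B$, the two flanks of a $C_\infty$-run at $v$ are distinct and belong to $B$. Moreover $\ell(C_\infty)=\sum_{v\in B}\rho(v)\ge|B|$, and $e_B\ge|B|$, with equality only if every vertex of $B$ has exactly two neighbors in $B$.
\end{lemma}

\begin{proof}
The flanks are distinct because $r(v)\ge2$. Each flank is consecutive in $\mathrm{lk}(v)$ to an end of the run, hence adjacent to a vertex of $C_\infty$, so it lies in $B$. Thus every vertex of $T[B]$ has degree at least $2$, which gives the statements on $e_B$. A triangle counted by $\ell(C_\infty)$ gives, at each of its two vertices in $S$, a mixed pair whose outside member lies in $C_\infty$. Such pairs occur only at vertices $v\in B$, two for each $C_\infty$-run. So $2\ell(C_\infty)=\sum_{v\in B}2\rho(v)$.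
\end{proof}

We measure the departure of $S$ from the shape of Section~\ref{sec:idea} by two integers. With $a=\sum a(C)$ and sums over the holes $C$, put
\[
u=t+a,\qquad D=2(c-1)+(2k-6)\sum_{C}(|C|-1)+\bigl(\ell(C_\infty)-|B|\bigr).
\]
Both are nonnegative, $D$ by Lemma~\ref{lem:outer}. They are kept apart because only $u$ affects the second count.

\begin{proposition}[Saving]\label{prop:save}
We have $n=b(h)-(j-u-D)$.
\end{proposition}

\begin{proof}
By \eqref{eq:Lambda}, \eqref{eq:ell} and Lemma~\ref{lem:ell},
\[
2n=2c-2h+t+2kh+a+(2k-6)\sum_C(|C|-1)+\ell(C_\infty)=b(h)+u+D+|B| .
\]
Subtract $n=j+|B|$.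
\end{proof}

For the price of the inner vertices, assume $J\ne\emptyset$ and define the \emph{shortfall}
\[
\kappa=2+(k-2)j-h(J)-h\in\mathbb Z .
\]
It is the number of tiles that would be missing if we tried to apply Lemma~\ref{lem:build} with $s=j$, $\eta=h(J)$ and only $h$ tiles.

\begin{proposition}[Price]\label{prop:price}
If $J\ne\emptyset$, then $\kappa\le u$. If $\kappa=u$, then $a=0$, $e_B=|B|$, and every $S$-triangle has its three vertices in $B$.
\end{proposition}

\begin{proof}
We compute $h$ from \eqref{eq:euler}. The edges at inner vertices are counted by \eqref{eq:deg}; those inside $J$ are counted twice, and their number is given by Euler's formula for $J$, which is how $h(J)$ enters.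

Let $t_i$ be the number of $S$-triangles with exactly $i$ vertices in $J$, so $t=t_0+t_1+t_2+t_3$. Let $e_J$ and $c_J$ be the numbers of edges and components of $T[J]$, and $e_{JB}$ the number of edges between $J$ and $B$. Put $\tau_J=\sum_{v\in J}\tau(v)=t_1+2t_2+3t_3$ and $\varepsilon_J=\sum_{v\in J}\varepsilon(v)$. A pair counted by $\varepsilon(v)$ with $v\in J$ gives a triangle with two vertices in one component of $T[V\setminus S]$; this component is a hole since $v\notin B$, and $v$ is the only vertex of the triangle in $S$, so different pairs give different triangles. Hence $\varepsilon_J\le a$.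

Summing \eqref{eq:deg} over $J$ gives $2e_J+e_{JB}=kj+\frac12(\tau_J-\varepsilon_J)$, so that
\[
e=e_J+e_{JB}+e_B=kj+\tfrac12(\tau_J-\varepsilon_J)-e_J+e_B .
\]
Formula \eqref{eq:euler} for $J$ reads $e_J=h(J)-c_J+t_3+j$. Inserting both in $h=c+e-t-j-|B|$, we get
\[
h=(k-2)j-h(J)+c+c_J+\tfrac12(\tau_J-\varepsilon_J)-t_3-t+(e_B-|B|).
\]
Since $t+t_3-\frac12\tau_J=t_0+\frac12(t_1+t_3)$, this says
\[
\kappa=t_0+\tfrac12(t_1+t_3)+\tfrac12\varepsilon_J-(e_B-|B|)-(c-1)-(c_J-1),
\]
and subtracting from $u=t+a$,
\[
u-\kappa=\tfrac12t_1+t_2+\tfrac12t_3+\bigl(a-\tfrac12\varepsilon_J\bigr)+(e_B-|B|)+(c-1)+(c_J-1).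
\]
Every term on the right is nonnegative, and $a-\frac12\varepsilon_J\ge\frac12a$. So $\kappa\le u$, and equality forces $t_1=t_2=t_3=0$, $a=0$ and $e_B=|B|$.
\end{proof}

A positive shortfall is overcome by asking for a smaller saving.

\begin{lemma}[Exchange]\label{lem:exchange}
Let $w$ be an integer with $0\le w\le j-1$ and $w\ge\kappa$. Suppose that $h(J)\le w$, or that $h(J)>w$ and $N(h(J)-w)\le j-w$. Then $N(h)\le b(h)-(j-w)$.
\end{lemma}

\begin{proof}
Put $s=j-w\ge1$ and $\eta=\max(0,h(J)-w)$. By hypothesis, $\eta=0$ or $N(\eta)\le s$. Since $\eta\ge h(J)-w$,
\[
2+(k-2)s-\eta\le 2+(k-2)j-h(J)-(k-3)w=h+\kappa-(k-3)w\le h+\kappa-w\le h ,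
\]
where the next to last inequality uses $k\ge4$ and $w\ge0$. Lemma~\ref{lem:build} gives the claim.
\end{proof}

This is the essential use of $k\ge4$: with $k-3=0$ the exchange would recover no tiles, and the displayed bound would stop at $h+\kappa$.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Say that a finite set $S\subset V$ is \emph{good} if $|S|\ge N(i)$ for all $1\le i\le h(S)$; sets without holes are good. We must show that all finite sets are good. The exchange lemma requires $N(h(J)-u)\le j-u$, which we would like to deduce from $N(h(J))\le j$ and strict monotonicity of $N$. Monotonicity is not yet available, so we prove it along with the induction. This explains the range $1\le i\le h(S)$: for the set $R\setminus x$ in the next proof we know only a lower bound on the number of holes.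

\begin{lemma}[Descent]\label{lem:descent}
Suppose that all sets with fewer than $n$ elements are good. If $i\ge2$ and $N(i)\le n$, then $N(i-1)\le N(i)-1$.
\end{lemma}

\begin{proof}
Let $A$ be an extremal $\{2k,k\}$-polyform with $i$ tiles and $R=V(A)$. Then $|R|\le N(i)$ by Lemma~\ref{lem:N}(b). By \eqref{eq:punct}, $h(R)\ge i$ and $T[R]$ is connected, so $R$ is tame by Lemma~\ref{lem:tame}. Lemma~\ref{lem:cheap} gives $x\in R$ with $h(R\setminus x)\ge i-1\ge1$. As $|R\setminus x|\le N(i)-1<n$, the set $R\setminus x$ is good, so $N(i-1)\le|R\setminus x|\le N(i)-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]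
\emph{All finite sets are good.} Suppose not, and let $S$ be a set that is not good with $n=|S|$ minimum. By Lemma~\ref{lem:tame} we may take $S$ tame. Let $h=h(S)$ and $n<N(i)$ with $1\le i\le h$.

First, $i=h$. Otherwise Lemma~\ref{lem:cheap} gives $x$ with $h(S\setminus x)\ge h-1\ge i$, and $|S\setminus x|<N(i)$, so the smaller set $S\setminus x$ is not good. Thus $n<N(h)$. Next, $S$ is reduced. Otherwise Lemma~\ref{lem:delete}(b) gives $v$ with $h(S\setminus v)=h$, and again $S\setminus v$ is not good. So Section~\ref{sec:counts} applies, and Proposition~\ref{prop:save} with $D\ge0$ gives
\begin{equation}\label{eq:chain}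
b(h)-(j-u)\le n<N(h).
\end{equation}
Since $N(h)\le b(h)$ by Lemma~\ref{lem:N}(a), we have $j-u\ge1$; in particular $J\ne\emptyset$.

We check the hypotheses of Lemma~\ref{lem:exchange} with $w=u$. We have $0\le u\le j-1$, and $u\ge\kappa$ by Proposition~\ref{prop:price}. If $h(J)\le u$ there is nothing more to check. Let $h(J)>u$. We show by induction that $N(h(J)-m)\le j-m$ for $m=0,1,\dots,u$. For $m=0$ this holds because $j<n$, so that $J$ is good. If it holds for some $m<u$, then $i'=h(J)-m\ge2$ and $N(i')\le j-m<n$, so Lemma~\ref{lem:descent} gives $N(i'-1)\le j-m-1$. The case $m=u$ is the required hypothesis. Lemma~\ref{lem:exchange} now gives $N(h)\le b(h)-(j-u)$, which contradicts \eqref{eq:chain}.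

\emph{Monotonicity.} The hypothesis of Lemma~\ref{lem:descent} holds for every $n$, so $N(i-1)<N(i)$ for all $i\ge2$.

\emph{Punctured extremal polyforms.} Let $A$ be extremal with $h$ tiles and $R=V(A)$. Then $T[R]$ is connected, $h(R)\ge h$, and $|R|\le N(h)$, by \eqref{eq:punct} and Lemma~\ref{lem:N}(b). Since $R$ is good, $N(h(R))\le|R|\le N(h)$, and strict monotonicity forces $h(R)=h$ and $|R|=N(h)$. So $\tilde A$ is a $\{2k,3\}$-polyform with exactly $h$ holes and $N(h)$ tiles. Every $\{2k,3\}$-polyform with $h$ holes is good and so has at least $N(h)$ tiles. Hence $g_{2k,3}(h)=N(h)$, and $\tilde A$ is crystallized.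
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

We first show that a minimizer has no defects, by running the exchange with one unit to spare. Then we read off from the links that the holes propagate across edges exactly as the centers of $K$ do.

\begin{proposition}\label{prop:nodefect}
Let $S$ be tame with $h=h(S)\ge1$ and $|S|=N(h)$. Then $S$ is reduced and $u=D=0$.
\end{proposition}

\begin{proof}
If $S$ were not reduced, Lemma~\ref{lem:delete}(b) would give a set with $h$ holes and $N(h)-1$ elements, contrary to Theorem~\ref{thm:A}. So Section~\ref{sec:counts} applies: $N(h)=b(h)-(j-u-D)$, and $j-u-D\ge0$ by Lemma~\ref{lem:N}(a).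

Suppose that $u+D\ge1$ and put $w=u+D-1$. Then $0\le w\le j-1$, so $J\ne\emptyset$. If $h(J)>w$, then $N(h(J))\le j$ by Theorem~\ref{thm:A}, and $N(h(J)-w)\le j-w$ because $N$ is strictly increasing with integer values. If we had $\kappa\le w$, Lemma~\ref{lem:exchange} would give $N(h)\le b(h)-(j-u-D)-1=N(h)-1$. So $\kappa\ge w+1=u+D$. As $\kappa\le u$, we get $D=0$ and $\kappa=u\ge1$. By Proposition~\ref{prop:price} and Lemma~\ref{lem:outer}, $a=0$, so $t=u\ge1$; every $S$-triangle lies in $B$; and every vertex of $B$ has exactly two neighbors in $B$.

Let $xyz$ be an $S$-triangle. The neighbors of $x$ in $B$ are $y$ and $z$, so by Lemma~\ref{lem:outer} the flanks of a $C_\infty$-run at $x$ are $y$ and $z$. But $y$ and $z$ are consecutive in $\mathrm{lk}(x)$, so the only nonempty arc between them is the rest of the link. The run is this arc, and $r(x)=1$. This contradicts reducedness.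
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $h=h(S)\ge1$ and $|S|=N(h)$. Proposition~\ref{prop:nodefect} applies to the set $S'$ of Lemma~\ref{lem:tame}. Its vanishing $D$ gives $c=1$, so $S$ is connected and $S=S'$. From $u=D=0$, $2k-6>0$ and Lemma~\ref{lem:outer} we obtain: $S$ is reduced, there is no $S$-triangle, every hole is a single vertex, and every vertex of $S$ has at most one $C_\infty$-run. Call two holes \emph{linked} if they are the two vertices opposite to some edge of $G=T[S]$.

\emph{Step 1: every $v\in S$ is adjacent to a hole, and the holes adjacent to $v$ are connected by links.} As $t=0$, no two consecutive vertices of $\mathrm{lk}(v)$ lie in $S$. So $\mathrm{lk}(v)\not\subseteq S$, hence $r=r(v)\ge2$, and the link reads $s_1,R_1,s_2,R_2,\dots,s_r,R_r$ cyclically, with single vertices $s_i\in S$ and runs $R_i$. At most one run lies in $C_\infty$; each of the others, of which there is at least one, is a single hole. Two holes $R_{i-1},R_i$ are opposite to the edge $vs_i$, so they are linked. After removal of at most one run from the cyclic sequence, the remaining runs still follow one another in a chain.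

\emph{Step 2: every edge $vv'$ of $G$ has a hole among its two opposite vertices.} These vertices are the neighbors of $v'$ in $\mathrm{lk}(v)$, and they are not in $S$ since $t=0$. If both were in $C_\infty$, the unique $C_\infty$-run at $v$ would contain both, so it would be the whole link without $v'$, giving $r(v)=1$.

\emph{Step 3: all holes are connected by links.} Given two holes, take a neighbor of each, which lies in $S$, and a path $v_0,\dots,v_m$ in $G$ between these neighbors. By Step 2 some hole is adjacent to both $v_{i-1}$ and $v_i$ for each $i$, and by Step 1 the holes adjacent to one $v_i$ are connected by links.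

\emph{Step 4: the holes are centers of the tiles of a polyform.} By (T3) we may apply a symmetry of $T$ and assume that one hole is a center. Let $z,z'$ be holes linked across $vv'$, with $z$ a center. By (T2), applied to the triangle $zvv'$, the vertices $v,v'$ are corners; applied to $z'vv'$, it shows that $z'$ is a center. Also $vv'$ is an edge of $K$ common to the tiles of $z$ and $z'$. By Step 3, all holes are centers, and the set $A$ of the corresponding $h$ tiles of $K$ is connected under adjacency, so it is a polyform.

\emph{Step 5: $S=V(A)$ and $A$ is extremal.} All neighbors of a one-element hole lie in $S$, so $V(A)\subseteq S$; every vertex of $S$ is adjacent to a hole, so $S\subseteq V(A)$. An edge of a tile of $A$ joins two vertices of $S$ and is an edge of $G$; conversely, by Step 2 and (T2), an edge of $G$ is an edge of a tile of $A$. So $G$ is the graph of corners and edges of $A$. It has $\frac12(2kh+P)$ edges, where $P$ is the perimeter of $A$ (see the proof of Lemma~\ref{lem:euler-poly}), and \eqref{eq:euler} with $c=1$, $t=0$ gives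
\[
N(h)=|S|=1+\frac{2kh+P}{2}-h=1+\frac{(2k-2)h+P}{2}.
\]
Comparing with the definition of $N(h)$, we find $P=P_{\min}^{2k,k}(h)$.

A crystallized $\{2k,3\}$-polyform with $h$ holes has $N(h)$ tiles by Theorem~\ref{thm:A}, so it is, up to symmetry, the punctured polyform of an extremal polyform. Conversely, these punctured polyforms and their images under symmetries are crystallized, again by Theorem~\ref{thm:A}.
\end{proof}

\begin{example}
The two counts give the first values of $g_{2k,3}$. Let $S$ be crystallized with $h$ holes. Then $u=D=0$, so $N(h)=b(h)-j$, and if $j\ge1$ then $\kappa\le0$, that is, $h\ge2+(k-2)j-h(J)$. If $h(J)=0$, then $j\ge1$ forces $h\ge k$ and $j\ge2$ forces $h\ge2k-2$. If $h(J)\ge1$, Theorem~\ref{thm:A} gives $j\ge N(h(J))\ge 2k+h(J)-1$; then $j\ge2k$ and $h(J)\le j-1$, so $h\ge3+(k-3)j\ge 2k+3$. On the other hand, Lemma~\ref{lem:build} with $s=1$, $\eta=0$ gives $N(h)\le b(h)-1$ for $h\ge k$. Therefore $g_{2k,3}(h)=2+(2k-2)h$ for $1\le h\le k-1$, and $g_{2k,3}(h)=1+(2k-2)h$ for $k\le h\le 2k-3$. For $k=4$ the values for $h=1,\dots,5$ are $8,14,20,25,31$, and the polyform of Figure~\ref{fig:four} is crystallized.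
\end{example}

\begin{thebibliography}{1}

\bibitem{EPRRRT}
Summer Eldridge, Adithya Prabha, Aiden Roger, Cooper Roger, \'Erika Rold\'an, Rosemberg Toal\'a-Enr\'iquez,
\emph{Holey Hyperbolic Polyforms}, arXiv:2603.18638 (2026).

\end{thebibliography}
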